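# Equations of $\overline M_{0,n}$ in multidegree $(2,\dots,2)$

Everything is over $\mathbb C$, and $n\ge 5$ unless another range is stated. The problem treated here comes from Leonid Monin, Julie Rana, "Equations of $\overline M_{0,n}$", arXiv:1703.07439 (2017). We write $\mathbb N=\{0,1,2,\dots\}$, and $e_i$ for the $i$-th standard basis vector of $\mathbb Z^m$.

## 1. Stable curves, the Keel–Tevelev embedding, and the ideals $J_n\subseteq I_n$

**Definition 1.1 (trees and stable curves).** A *tree* is a connected nodal curve of arithmetic genus $0$, that is, a tree of $\mathbb P^1$'s. A *stable $n$-pointed curve of genus zero* is a tree with $n$ distinct labeled smooth points (markings) such that every component carries at least three special points, where a special point is a marking or a node. $\overline M_{0,n}$ is the moduli space of these curves. It is a smooth, irreducible, projective variety of dimension $n-3$. Its *interior* is the dense open set of curves that are a single $\mathbb P^1$.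

We use the following facts about *forgetful maps* (Knudsen). Forgetting a label $p$ drops the marking and contracts a component that has become unstable. The map that forgets $p$ is the universal curve over its target: it is flat and proper, and its fiber over $[C]$ is $C$ itself, a point $q\in C$ being read as the position of the label $p$. For each remaining label $s$ there is a section $\sigma_s$ that attaches at $p_s$ a new component (a bubble) carrying $s$ and $p$. The images of these sections are disjoint and lie in the smooth locus of the map.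

*Example.* $\overline M_{0,3}$ is a point. $\overline M_{0,4}$ is the universal curve over it, hence $\mathbb P^1$; its three boundary points are the values of the three sections. Over a boundary point of $\overline M_{0,4}$ the fiber of $\overline M_{0,5}\to\overline M_{0,4}$ is a pair of lines meeting in a node, each line with two markings.

**Definition 1.2 (multigraded polynomials).** Put $m=n-3$ and
$$S=\mathbb C[w^{(i)}_j:\ 1\le i\le m,\ 0\le j\le i],\qquad \deg w^{(i)}_j=e_i .$$
This is the Cox ring of $\mathbb P^1\times\cdots\times\mathbb P^{m}$, with $w^{(i)}_0,\dots,w^{(i)}_i$ the coordinates on $\mathbb P^i$. If $V_i$ is the span of $w_0^{(i)},\dots,w_i^{(i)}$, then $S_d=\bigotimes_i \mathrm{Sym}^{d_i}V_i$ for $d\in\mathbb N^m$. The *irrelevant ideal* $B$ is generated by the products $\prod_i w^{(i)}_{k_i}$. The *saturation* of an ideal $J$ is the set of $F$ with $B^NF\subset J$ for some $N$. We write $d\ge d'$ when this holds in every entry.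

*Example.* In $\mathbb C[y_0,y_1]$, with $B=(y_0,y_1)$, the ideal $(y_0^2,y_0y_1)=y_0\cdot(y_0,y_1)$ is not saturated; its saturation is $(y_0)$. Both define the same point of $\mathbb P^1$, and they differ only in degree $1$.

**Definition 1.3 (the embedding $\phi$).** The Keel–Tevelev embedding is $\phi:\overline M_{0,n}\to\mathbb P^1\times\cdots\times\mathbb P^{n-3}$. Its $i$-th component is the forgetful map $\overline M_{0,n}\to\overline M_{0,i+3}$ followed by the Kapranov map $\overline M_{0,i+3}\to\mathbb P^i$. Both maps are surjective, so $\phi(\overline M_{0,n})$ is irreducible of dimension $m$ and maps onto each $\mathbb P^i$.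

*Example.* For $n=5$ the image is a surface in the threefold $\mathbb P^1\times\mathbb P^2$.

**Definition 1.4 (the ideals $J_n$ and $I_n$).** It is known (we call this the known Lemma) that for a suitable choice of the coordinates $w^{(i)}_j$ the variety $\phi(\overline M_{0,n})$ satisfies the $\binom{n-1}4$ equations given by the $2\times2$ minors of the matrices
$$\begin{bmatrix} w_0^{(i)}\bigl(w_0^{(j)}-w_{i+1}^{(j)}\bigr) & w_1^{(i)}\bigl(w_1^{(j)}-w_{i+1}^{(j)}\bigr) & \cdots & w_i^{(i)}\bigl(w_i^{(j)}-w_{i+1}^{(j)}\bigr)\\ w_0^{(j)} & w_1^{(j)} & \cdots & w_i^{(j)}\end{bmatrix},\qquad 1\le i<j\le n-3. \tag{1}$$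
We fix these coordinates. $J_n\subset S$ is the ideal generated by these minors. $I_n\subset S$ is the multihomogeneous prime ideal that defines $\phi(\overline M_{0,n})$ scheme-theoretically, so $J_n\subseteq I_n$.

Expanded, the minor of the pair $(i,j)$ in columns $l<k\le i$ is
$$\mu^{(i,j)}_{lk}=(w^{(i)}_l-w^{(i)}_k)\,w^{(j)}_lw^{(j)}_k+w^{(i)}_k\,w^{(j)}_lw^{(j)}_{i+1}-w^{(i)}_l\,w^{(j)}_kw^{(j)}_{i+1}, \tag{2}$$
of multidegree $e_i+2e_j$.

*Example.* For $n=5$ there is one minor. With $y=w^{(1)}$ and $w=w^{(2)}$ it is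
$$Q=y_0(w_0-w_2)w_1-y_1(w_1-w_2)w_0 ,$$
of degree $(1,2)$. For $n=6$ there are $1+1+3=5$ minors, from the pairs $(1,2),(1,3),(2,3)$.

**Definition 1.5 (the embedding $\Phi$).** $\Phi$ is $\phi$ followed by the Segre embedding into $\mathbb P^N$, $N=2\cdot3\cdots(n-2)-1=(n-2)!-1$; it is the embedding of $\overline M_{0,n}$ given by the $\kappa$ class. The Cox ring of $\mathbb P^N$ is a polynomial ring whose variables $z_{j_1\dots j_m}$ stand for the products $w^{(1)}_{j_1}\cdots w^{(m)}_{j_m}$. Substituting these products maps its degree-$k$ part onto $S_{(k,\dots,k)}$, and the kernel is the degree-$k$ part of the Segre ideal. A *preimage* of a polynomial is a preimage under this substitution.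

*Example.* For $n=5$ the variables are $z_{jk}=y_jw_k$. The polynomial $y_0Q$ has degree $(2,2)$, and one preimage of it is the quadric $z_{01}(z_{00}-z_{02})-z_{00}(z_{11}-z_{12})$.

A known theorem of Keel and Tevelev says that the ideal of $\Phi(\overline M_{0,n})$ is generated by the polynomials defining the Segre embedding together with the preimages of the polynomials in $I_n$ of multidegree $(2,\dots,2)$.

Now the question can be posed. The minors (1) are explicit, while $I_n$ is defined only as "everything that vanishes". Do the minors already produce every equation of multidegree $(2,\dots,2)$? In symbols: is $(J_n)_{(2,\dots,2)}=(I_n)_{(2,\dots,2)}$? If so, the Keel–Tevelev theorem makes the Segre relations and the preimages of $(J_n)_{(2,\dots,2)}$ generators of the ideal of $\Phi(\overline M_{0,n})$. The answer is yes for every $n\ge5$; the precise results are Theorems 1 and 2 below.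

## 2. A parametrization by simple poles, and the two theorems

We write $S^{(m)},J^{(m)}$ for $S,J_n$ with $m=n-3$. The definitions make sense for all $m\ge1$, with $J^{(1)}=0$; we also put $S^{(0)}=\mathbb C$. There are inclusions $S^{(m)}\subset S^{(m+1)}$ and $J^{(m)}\subset J^{(m+1)}$. Let
$$T_m=\Bigl\{w^{(j)}=\Bigl[\tfrac1{u_{j+1}-u_0}:\dots:\tfrac1{u_{j+1}-u_j}\Bigr],\ 1\le j\le m\;:\;u_0,\dots,u_{m+1}\in\mathbb C\text{ distinct}\Bigr\}\subset\mathbb P^1\times\dots\times\mathbb P^m , \tag{3}$$
and let $I^{(m)}\subset S^{(m)}$ be the multihomogeneous ideal of the closure $\overline{T_m}$.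

*Example.* For $m=2$ and $(u_0,u_1,u_2,u_3)=(0,1,2,3)$ we get $y=[\frac12:1]$ and $w=[\frac13:\frac12:1]$. Then $Q=\frac12\cdot(-\frac23)\cdot\frac12-1\cdot(-\frac12)\cdot\frac13=-\frac16+\frac16=0$.

**Lemma 2.1.** For $m=n-3$ we have $\phi(\overline M_{0,n})=\overline{T_m}$ and $I_n=I^{(m)}$. Moreover $J^{(m)}\subset I^{(m)}$ for all $m\ge1$.

*Proof.* **Step 1 (a general point of the image lies in $T_m$).** Let $Z=\phi(\overline M_{0,n})$. Since $Z$ is irreducible and maps onto each $\mathbb P^j$, there is a dense open $U\subset Z$ on which, for every $j$, the coordinates $w^{(j)}_0,\dots,w^{(j)}_j$ are nonzero and pairwise distinct. Let $z\in U$. We build distinct $u_0,u_1,\dots$ with $w_k^{(j)}\propto 1/(u_{j+1}-u_k)$ for all $j$.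

For $j=1$ take $u_2=0$ and $u_k=-1/w_k^{(1)}$ for $k=0,1$. Let $j\ge2$, and scale so that $w^{(j-1)}_k=1/(u_j-u_k)$ for $k\le j-1$. The minors of the pair $(j-1,j)$ vanish at $z$ and the second row has nonzero entries, so the first row is $\lambda$ times the second for some $\lambda$:
$$\tfrac1{u_j-u_k}\bigl(1-w^{(j)}_j/w^{(j)}_k\bigr)=\lambda\qquad(0\le k\le j-1).$$
Since $w_k^{(j)}\ne w_j^{(j)}$, $\lambda\ne0$. Put $u_{j+1}=u_j-1/\lambda$. Then $u_{j+1}-u_k=(-1/\lambda)\bigl(1-\lambda(u_j-u_k)\bigr)$, so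
$$\frac{w^{(j)}_k}{w^{(j)}_j}=\frac1{1-\lambda(u_j-u_k)}=\frac{-1/\lambda}{u_{j+1}-u_k}\qquad(k<j),$$
and for $k=j$ the two outer terms are both $1$. Hence $w^{(j)}_k\propto1/(u_{j+1}-u_k)$ for all $k\le j$. Clearly $u_{j+1}\ne u_j$, and $u_{j+1}\neq u_k$ for $k<j$ because $1-\lambda(u_j-u_k)=w^{(j)}_j/w^{(j)}_k\ne0$. So $U\subset T_m$.

**Step 2 (dimensions give equality).** $T_m$ is the image of the irreducible $(m+2)$-dimensional variety of distinct tuples $u$, under a map that is constant on the orbits of the affine maps $u\mapsto\alpha u+\beta$, $\alpha\ne0$: all $1/(u_{j+1}-u_k)$ are multiplied by $1/\alpha$. These orbits are $2$-dimensional since $u_0\neq u_1$. So $\overline{T_m}$ is irreducible of dimension at most $m$. It contains the closed set $Z$ of dimension $m$, hence $Z=\overline{T_m}$.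

**Step 3 ($I_n$ is the full ideal of $Z$).** A priori $I_n$ only defines the right subscheme. It defines a nonempty scheme, so it does not contain $B$, and some generator $b=\prod_iw^{(i)}_{k_i}$ of $B$ is not in $I_n$. If a multihomogeneous $F$ vanishes on $Z$, then on the chart $b\neq0$ it lies in the dehomogenized ideal, so $b^NF\in I_n$ for some $N$, and $F\in I_n$ because $I_n$ is prime. Conversely, elements of $I_n$ vanish on $Z$. So $I_n=I^{(m)}$. The same argument shows that $I_n$ is saturated: if $B^NF\subset I_n$, then $b^NF\in I_n$ and $F\in I_n$.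

**Step 4 (the minors vanish on $T_m$ for every $m$).** Let $v=u_{i+1}$, $t=u_{j+1}$. The first-row entry of (1) in column $k$ is
$$\tfrac1{v-u_k}\Bigl(\tfrac1{t-u_k}-\tfrac1{t-v}\Bigr)=\tfrac1{v-u_k}\cdot\frac{u_k-v}{(t-u_k)(t-v)}=-\tfrac1{t-v}\cdot\tfrac1{t-u_k},$$
so the rows are proportional. $\square$

**Theorem 1.** If $d\in\mathbb N^m$ satisfies $d_1\ge1$ and $d_i\ge2$ for $2\le i\le m-1$ (with $d_m\ge0$ arbitrary if $m\ge2$), then $J^{(m)}_d=I^{(m)}_d$. In particular $(J_n)_{(2,\dots,2)}=(I_n)_{(2,\dots,2)}$ for all $n\ge5$. Hence the ideal of $\Phi(\overline M_{0,n})$ is generated by the Segre relations and the preimages of $(J_n)_{(2,\dots,2)}$.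

**Theorem 2.** Let $n\ge5$ and $m=n-3$.

1. For $d\in\mathbb Z_{\ge1}^{m}$: $(J_n)_d=(I_n)_d$ if and only if there is no $i$ with $2\le i\le m-1$, $d_i=1$, $d_{i+1}\ge2$.
2. $J_n=I_n$ if and only if $n=5$.
3. $(J_n)_d=(I_n)_d$ for all $d\ge(2,\dots,2)$. Hence $I_n$ is the saturation of $J_n$ by the irrelevant ideal, and $J_n$ cuts out $\phi(\overline M_{0,n})$ scheme-theoretically.
4. $(I_n)_d=S_{d-(2,\dots,2)}(J_n)_{(2,\dots,2)}$ for $d\ge(2,\dots,2)$. This reproves the quoted Keel–Tevelev generation statement.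

## 3. Five and six points by hand: residues and a syzygy that is not Koszul

For $n=5$ one can hope for more than the question asks, and it is true: $J_5=I_5$. The polynomial $Q$ is linear in $y$ with coprime coefficients $(w_0-w_2)w_1$ and $-(w_1-w_2)w_0$, hence irreducible, and $(Q)$ is a prime of height $1$. It is contained in the prime $I_5$. Since $S$ has dimension $5$ and $S/I_5$ has dimension $\dim Z+2=4$, $I_5$ also has height $1$. So $I_5=(Q)=J_5$.

The natural first attempt is therefore to prove $J_n=I_n$ for all $n$ by adding one factor at a time. Let us see what membership in $I$ means when the last factor enters with degree $2$. Write $x_k=w^{(m+1)}_k$, $0\le k\le m+1$. For $F_{kl}\in S^{(m)}_a$ let $f_{kl}$ be the rational function of $u_0,\dots,u_{m+1}$ obtained by substituting $w^{(i)}_k=1/(u_{i+1}-u_k)$, and put $f_{lk}=f_{kl}$.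

**Lemma 3.1.** Let $m\ge1$ and $F=\sum_{k\le l}F_{kl}x_kx_l\in S^{(m+1)}_{(a,2)}$ with $F_{kl}\in S^{(m)}_a$. Then $F\in I^{(m+1)}$ if and only if $f_{kk}=0$ for all $k$ and
$$\sum_{l\ne k}\frac{f_{kl}}{u_k-u_l}=0,\qquad 0\le k\le m+1. \tag{4}$$

*Proof.* With $t=u_{m+2}$ we have $x_k=1/(t-u_k)$ on $T_{m+1}$. So $F\in I^{(m+1)}$ means that
$$R(t)=\sum_{k\le l}\frac{f_{kl}}{(t-u_k)(t-u_l)}$$
vanishes for all distinct $u_0,\dots,u_{m+1}$ and all other $t$. The coefficient of the double pole at $t=u_k$ is $f_{kk}$. If all $f_{kk}$ vanish, the residue at $t=u_k$ is the left side of (4). So the conditions are necessary. Conversely, if they hold, then $R$ is a rational function of $t$ without poles that vanishes at $\infty$, hence $R=0$. $\square$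

We write $(4)_k$ for equation (4) with index $k$. Read $(4)_{m+1}$ first. Since $1/(u_{m+1}-u_l)=w_l^{(m)}$, it says
$$\sum_{l\le m}f_{l,m+1}\,w^{(m)}_l=0 .$$
This is a syzygy of the coordinates $w^{(m)}_0,\dots,w^{(m)}_m$, with coefficients that are functions on $T_m$. The evident syzygies are the *Koszul* ones, $f_{l,m+1}=\sum_kg_{lk}w^{(m)}_k$ with $g_{lk}=-g_{kl}$. The minors of the pair $(m,m+1)$ realize exactly these: by (2), $\sum_{l<k}g_{lk}\,\mu^{(m,m+1)}_{lk}$ has $\sum_kg_{lk}w^{(m)}_k$ as its coefficient at $x_lx_{m+1}$. If every syzygy were Koszul, we could subtract minors, remove all terms containing $x_{m+1}$, and go on to $x_m$, and so on.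

The attempt stops at $n=6$. The coefficients now live on $T_2$, where $Q$ vanishes. With $y=w^{(1)}$, $w=w^{(2)}$, $x=w^{(3)}$ put
$$c_0=-y_1(w_1-w_2),\qquad c_1=y_0(w_0-w_2),\qquad\text{so}\qquad c_0w_0+c_1w_1=Q .$$
Thus $(c_0,c_1,0)$ is a syzygy of $(w_0,w_1,w_2)$ on $T_2$. It completes to an element of $I_6$ of degree $(1,1,2)$,
$$G=c_0x_0x_3+c_1x_1x_3-(c_0+c_1)x_0x_1 . \tag{5}$$
To check $G\in I_6$, put $\Pi=(u_3-u_0)(u_3-u_1)(u_3-u_2)$. On $T_2$,
$$c_0=-\frac1{u_2-u_1}\cdot\frac{u_1-u_2}{(u_3-u_1)(u_3-u_2)}=\frac{u_3-u_0}\Pi,\qquad c_1=\frac1{u_2-u_0}\cdot\frac{u_0-u_2}{(u_3-u_0)(u_3-u_2)}=-\frac{u_3-u_1}\Pi,$$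
and $f_{01}=-(c_0+c_1)=\frac{u_0-u_1}\Pi$. In Lemma 3.1, $(4)_0$ reads $\frac1\Pi-\frac1\Pi=0$, $(4)_1$ reads $-\frac1\Pi+\frac1\Pi=0$, $(4)_2$ is empty, and $(4)_3$ reads $\frac1\Pi-\frac1\Pi=0$.

But $G\notin J_6$. In degree $(1,1,2)$ the generator $Q=\mu^{(1,2)}_{01}$ of degree $(1,2,0)$ cannot occur. The minor of $(1,3)$ involves only $x_0,x_1,x_2$. The minors of $(2,3)$ occur with multipliers in $V_1$, and by (2) their coefficients $C_k$ at $x_kx_3$ ($k\le2$) are combinations of Koszul vectors, so $\sum_kC_kw_k=0$ as a polynomial. For $G$ this sum is $Q\neq0$. So $J_6\ne I_6$: an equation from a lower stage produces a syzygy that is not Koszul.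

What happens one degree higher? The syzygy $w_2\cdot(c_0,c_1,0)$ has coefficients of degree $(1,2)$. With $g_{02}=c_0$, $g_{12}=c_1$, $g_{01}=0$ and $g$ antisymmetric, $\sum_kg_{0k}w_k=c_0w_2$, $\sum_kg_{1k}w_k=c_1w_2$ and $\sum_kg_{2k}w_k=-Q$, which vanishes on $T_2$. So this syzygy is Koszul modulo $Q$. The elimination then runs to its end and gives
$$w_2\,G=c_0\,\mu^{(2,3)}_{02}+c_1\,\mu^{(2,3)}_{12}+(w_0-w_2)(w_1-w_2)\,\mu^{(1,3)}_{01}+Q\,(x_2x_3-x_0x_1)\in J_6 . \tag{6}$$
We check (6) coefficient by coefficient. At $x_0x_3$ and $x_1x_3$: $c_0w_2$ and $c_1w_2$. At $x_2x_3$: $-c_0w_0-c_1w_1+Q=0$. At $x_0x_2$: $c_0(w_0-w_2)+(w_0-w_2)(w_1-w_2)y_1=0$. At $x_1x_2$: $c_1(w_1-w_2)-(w_0-w_2)(w_1-w_2)y_0=0$. At $x_0x_1$: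
$$(w_0-w_2)(w_1-w_2)(y_0-y_1)-Q=-w_2y_0(w_0-w_2)+w_2y_1(w_1-w_2)=-w_2(c_0+c_1).$$

This suggests that syzygies of $w^{(i)}$ are all Koszul once the coefficients have degree at least $2$ in $w^{(i)}$. To prove it, replace functions on $T_m$ by sections of line bundles on $\overline M_{0,m+3}$. Two facts are needed there: every section is given by a polynomial (Lemma 9.1), and the Koszul complex of $w^{(i)}$ is exact on global sections in the relevant degrees (Lemma 10.1). The second is a question of cohomology vanishing with one slightly negative exponent (Lemma 8.1), and this is settled by pushing forward along forgetful maps. Sections 4–10 carry this out, and Section 11 runs the elimination.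

## 4. Line bundles on trees of projective lines

**Lemma 4.1.** Let $M$ be a line bundle on a tree $C$.

(a) If all degrees of $M$ on components are $\ge0$, except possibly for one component $E$ with degree $-1$, then $H^1(C,M)=0$.

(b) If all degrees of $M$ are $\ge0$, then $M$ is globally generated.

(c) If all degrees of $M$ are $\le0$ and one is negative, then $H^0(C,M)=0$.

*Proof.* (a) If $C$ is reducible, it has at least two leaves (components meeting the rest in one point); choose a leaf $F\ne E$, and let $C'$ be the union of the other components. In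
$$0\to M|_F(-pt)\to M\to M|_{C'}\to0$$
the first term has degree $\ge-1$ on $F\cong\mathbb P^1$, so its $H^1$ vanishes and $H^1(C,M)\cong H^1(C',M|_{C'})$. Remove leaves until one $\mathbb P^1$ remains, with degree $\ge-1$.

(b) We need $H^1(M\otimes\mathcal I_p)=0$ for every $p\in C$. At a smooth point, $M\otimes\mathcal I_p=M(-p)$ and (a) applies. At a node, $C=C_1\cup_pC_2$ with trees $C_1,C_2$. Locally at the node the maximal ideal of $\mathbb C[x,y]/(xy)$ is $(x)\oplus(y)$, so $M\otimes\mathcal I_p=M|_{C_1}(-p)\oplus M|_{C_2}(-p)$, and (a) applies to both summands.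

(c) A section vanishes on a component of negative degree. On each adjacent component it is a section of a bundle of degree $\le0$ that vanishes at a point, hence zero. Continue through the connected curve $C$. $\square$

The same leaf sequence gives $\chi(C,M)=\deg M+1$. We also use cohomology and base change for a flat proper family of curves $f:X\to X'$ and a line bundle $M$ on $X$. If $H^1$ vanishes on all fibers, then $R^1f_*M=0$ and $f_*M$ is locally free; if $H^0$ vanishes on all fibers, then $f_*M=0$ and $R^1f_*M$ is locally free. In both cases the nonzero sheaf commutes with base change.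

## 5. Logarithmic forms as homogeneous coordinates

For $m\ge0$ let $X_m=\overline M_{0,m+3}$ with labels $\infty,0,1,\dots,m+1$. For $m\ge1$ let $\pi:X_m\to X_{m-1}$ forget $m+1$. This is the universal curve, with sections $\sigma_s$, $s\in\{\infty,0,\dots,m\}$, and images $D_s$. Define
$$L_m=\omega_\pi\bigl(\textstyle\sum_sD_s\bigr).$$
On a fiber $C$ with markings $p_s$, sections of $L_m|_C$ are forms with at most simple poles at markings and nodes, with opposite residues on the two branches of a node. The degree of $L_m$ on a component is (number of special points)$\,-2\ge1$, and the total degree is $-2+(m+2)=m$. For $i\le m$ we write $L_i$ also for its pullback to $X_m$ along the forgetful map $X_m\to X_i$, and $L^a=\bigotimes_iL_i^{a_i}$ for $a\in\mathbb Z^m$.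

*Example.* Let $m=2$ and let $C$ have two components, one with $p_\infty,p_0$ and one with $p_1,p_2$. Then $L_2$ has degree $1$ on each. The form with residue $1$ at $p_0$ and $-1$ at $p_\infty$ vanishes identically on the second component.

**Lemma 5.1.** $\pi_*L_m$ is free, with basis $w^{(m)}_0,\dots,w^{(m)}_m$, where $w^{(m)}_k$ has residue $1$ at $p_k$, residue $-1$ at $p_\infty$, and residue $0$ at the other markings. So $\pi_*L_m=V_m\otimes\mathcal O$. These sections generate $L_m$. On a smooth curve with $p_\infty=\infty$ and $p_k=u_k$ one has $w_k^{(m)}=\frac{dt}{t-u_k}$ at the point $t=u_{m+1}$.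

*Proof.* Since $H^0(C,\omega_C)=H^1(C,\mathcal O_C)^\vee=0$, taking residues at the markings embeds $H^0(C,L_m|_C)$ into $\mathbb C^{m+2}$. The residue theorem on each component, with cancellation at the nodes, puts the image in the hyperplane $\{\text{sum}=0\}$. By Lemma 4.1(a), $h^1=0$, so $h^0=m+1$ and the image is the hyperplane. Globally, residues map $\pi_*L_m$ to $\ker(\mathcal O^{m+2}\xrightarrow{\text{sum}}\mathcal O)$, a map of vector bundles that is an isomorphism on fibers, hence an isomorphism. The stated $w_k^{(m)}$ are a basis of the kernel. By Lemma 4.1(b), $L_m|_C$ is generated by $H^0(C,L_m|_C)$, which they span. The form $dt/(t-u_k)$ has residue $1$ at $u_k$ and $-1$ at $\infty$. $\square$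

So $w^{(1)},\dots,w^{(m)}$ define a morphism $X_m\to\prod_i\mathbb P^i$. Trivializing each $L_i$ by $dt$ over the interior gives $w^{(i)}_k=1/(u_{i+1}-u_k)$. The interior therefore maps onto $T_m$, and since $X_m$ is proper and irreducible, its image is $\overline{T_m}$. As $X_m$ is reduced, a polynomial vanishes on $T_m$ exactly when the corresponding section is zero:
$$I^{(m)}_d=\ker\bigl(S^{(m)}_d\to H^0(X_m,L^d)\bigr),\qquad d\in\mathbb N^m. \tag{7}$$

## 6. Forgetting the point $m$: comparing $L_m$ with $L'$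

Let $m\ge2$. Let $\tau:X_m\to X'_{m-1}:=\overline M_{0,\{\infty,0,\dots,m-1,m+1\}}$ forget $m$, let $\rho:X_{m-1}\to X_{m-2}$ forget $m$, and let $\pi':X'_{m-1}\to X_{m-2}$ forget $m+1$. Then $\pi'\tau=\rho\pi$. Renaming $m+1\mapsto m$ turns $\pi'$ into $\pi:X_{m-1}\to X_{m-2}$. Let $\psi$ and $w'_0,\dots,w'_{m-1}$ be the bundle and sections on $X'_{m-1}$ that correspond to $L_{m-1}$ and $w^{(m-1)}_k$. Put $L'=\tau^*\psi$; it is generated by the pulled-back sections, again written $w'_k$.

*Example.* For $m=2$: $X_2=\overline M_{0,5}$, $\tau$ forgets the label $2$, $X'_1\cong\mathbb P^1$ and $L'=\tau^*\mathcal O(1)$.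

**Lemma 6.1.** There is an isomorphism $L'\cong L_m(-D_m)$ with $w'_k\mapsto w_k^{(m)}$ for $0\le k\le m-1$.

*Proof.* The purpose is to recognize both bundles as pullbacks of $\mathcal O(1)$ along the same map. Let $M=L_m(-D_m)=\omega_\pi(\sum_{s\ne m}D_s)$. On each component of a fiber $C$ its degree is at least $3-1-2=0$. Sections of $M|_C$ are the sections of $L_m|_C$ with zero residue at $p_m$, so they are spanned by $w^{(m)}_k$, $k<m$. By Lemma 4.1(b) these generate $M$. So $(M;w^{(m)}_k)$ and $(L';w_k')$ define two morphisms $X_m\to\mathbb P^{m-1}$. On the interior both are $[\frac1{u_{m+1}-u_k}]_{k<m}$, so they coincide. Pulling back $\mathcal O(1)$ with its coordinates gives the isomorphism. $\square$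

**Lemma 6.2.** $\sigma_m^*L_m\cong\mathcal O$ by the residue, with $w_m^{(m)}\mapsto1$. Moreover $\sigma_m^*L'=L_{m-1}$ and $\sigma_m^*w_k'=w_k^{(m-1)}$.

*Proof.* Restricting $\omega_\pi(\sum_s D_s)$ to $D_m$ is taking the residue, and $w_m^{(m)}$ has residue $1$ at $p_m$. The map $\sigma_m$ attaches at $p_m$ a bubble carrying $m$ and $m+1$, and forgetting $m$ contracts that bubble. So $\tau\sigma_m$ is the relabeling isomorphism $m\mapsto m+1$ from $X_{m-1}$ to $X_{m-1}'$, and $\psi,w'_k$ were defined through it. $\square$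

**Lemma 6.3.** For $c\ge0$ and $b\ge1$,
$$\pi_*L'^{c}\cong\rho^*\pi'_*\psi^c,\qquad R^1\pi_*L'^{-b}\cong\rho^*R^1\pi'_*\psi^{-b}, \tag{8}$$
where the first isomorphism is compatible with monomials in the $w'_k$. The higher direct image $R^1\pi_*L'^c$ and the direct image $\pi_*L'^{-b}$ are zero.

*Proof.* **Step 1 (the geometry of one fiber).** Let $x\in X_{m-1}$, $C=\pi^{-1}(x)$, $\bar C=\pi'^{-1}(\rho(x))$. By Knudsen, $\tau|_C$ is the contraction $h:C\to\bar C$ that stabilizes $C$ after $p_m$ is forgotten. It contracts at most one component $E$, namely when the component carrying $p_m$ has exactly three special points. Then $E$ meets the rest $R$ of $C$ in $k$ points, and $k\in\{1,2\}$: $p_m$ is one of the special points, and $C$ has $m+2\ge4$ markings, so $E\ne C$. If $k=1$, $h|_R$ is an isomorphism onto $\bar C$; if $k=2$, it glues two points $r_1,r_2$ to a node. For example, if $C$ is a chain of three lines with markings $\{\infty,0\},\{3\},\{1,2\}$ ($m=3$), forgetting $3$ contracts the middle line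 and $k=2$.

**Step 2 ($Rh_*\mathcal O_C=\mathcal O_{\bar C}$, so that $h$ does not change cohomology).** If nothing is contracted this is clear. Otherwise functions near $E$ are constant on $E$, so they are the functions on $R$, with $f(r_1)=f(r_2)$ if $k=2$. Hence $h_*\mathcal O_C=\mathcal O_{\bar C}$. For $R^1$, use
$$0\to\mathcal O_E(-E\cap R)\to\mathcal O_C\to\mathcal O_R\to0 .$$
Here $R^1h_*\mathcal O_R=0$ since $h|_R$ is finite, and $R^1h_*\mathcal O_E(-E\cap R)$ is the skyscraper $H^1(\mathbb P^1,\mathcal O(-k))$, which is $0$ for $k=1$ and one-dimensional for $k=2$. If $k=2$, $h_*\mathcal O_C\to h_*\mathcal O_R$ is not surjective, because functions on $R$ can differ at $r_1$ and $r_2$. So the connecting map to the one-dimensional skyscraper is nonzero, hence onto. In both cases $R^1h_*\mathcal O_C=0$.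

**Step 3 (cohomology on fibers).** By the projection formula, pullback $H^i(\bar C,\psi^{e}|_{\bar C})\to H^i(C,L'^{e}|_C)$ is an isomorphism for all $e\in\mathbb Z$. The bundle $\psi|_{\bar C}$ has degree $\ge1$ on every component and total degree $m-1\ge1$. So by Lemma 4.1(a),(c) only $H^0$ occurs for $e\ge0$ and only $H^1$ for $e<0$.

**Step 4 (globalize).** Let $Y=X_{m-1}\times_{X_{m-2}}X'_{m-1}$ with projections $\mathrm{pr}_1,\mathrm{pr}_2$. The fiber of $\mathrm{pr}_1$ over $x$ is $\bar C$. Take $i=0$ if $e\ge0$ and $i=1$ if $e<0$. Since fiberwise cohomology sits in one degree, $\rho^*R^i\pi'_*\psi^e\cong R^i\mathrm{pr}_{1*}\mathrm{pr}_2^*\psi^e$ and $R^i\pi_*L'^e$ are locally free and commute with base change, and the other direct images vanish. Pullback along $(\pi,\tau):X_m\to Y$ maps the first bundle to the second, and by Step 3 it is an isomorphism on all fibers. So it is an isomorphism; being pullback of sections, it takes monomials in the $w_k'$ to the same monomials. $\square$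

Put $M_{s,t}=L_m^s\otimes L'^t$ for $s,t\in\mathbb Z$. Lemmas 6.1 and 6.2 say
$$M_{s,t}(-D_m)=M_{s-1,t+1},\qquad \sigma_m^*M_{s,t}=L_{m-1}^t. \tag{9}$$
On fibers of $\pi$, $L_m$ has degree $\ge1$ on every component; $L'$ has nonnegative degrees with total $m-1\ge1$.

## 7. Filtrations of the direct images of powers of $L_m$

**Lemma 7.1.** Let $m\ge1$.

(a) For $c\ge0$: $R^1\pi_*L_m^c=0$, and $\pi_*L_m^c$ is a vector bundle with a filtration by subbundles whose graded pieces are copies of $\mathcal O$ and bundles $L_k^j$ with $1\le k\le m-1$, $0\le j\le c-1$.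

(b) For $b\ge1$: $\pi_*L_m^{-b}=0$, and $R^1\pi_*L_m^{-b}$ is a vector bundle with a filtration whose graded pieces are copies of $\mathcal O$ and bundles $L_k^{-j}$ with $1\le k\le m-1$, $1\le j\le b$.

*Proof.* Induction on $m$. For $m=1$, $X_0$ is a point, $X_1=\mathbb P^1$ and $L_1=\mathcal O(1)$, so both claims are clear. Let $m\ge2$. The purpose of both steps is to trade powers of $L_m$ one by one for powers of $L'$, which comes from $X'_{m-1}$.

**Step (a).** For $s,t\ge0$, Lemma 4.1(a) gives $R^1\pi_*M_{s,t}=0$ and $E_{s,t}:=\pi_*M_{s,t}$ locally free. For $s\ge1$, pushing forward $0\to M_{s,t}(-D_m)\to M_{s,t}\to M_{s,t}|_{D_m}\to0$ gives, by (9),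
$$0\to E_{s-1,t+1}\to E_{s,t}\to L_{m-1}^t\to0. \tag{10}$$
Go from $(c,0)$ to $(0,c)$. The pieces are $L_{m-1}^t$, $0\le t\le c-1$, and the subbundle $E_{0,c}=\pi_*L'^c\cong\rho^*\pi'_*\psi^c$ by (8). By induction $\pi'_*\psi^c$ has a filtration with pieces $\mathcal O$ and $L_k^j$, $k\le m-2$, $j\le c-1$, and $\rho^*L_k=L_k$.

**Step (b).** For $s,t\le0$, $(s,t)\ne(0,0)$, all degrees of $M_{s,t}$ on fibers are $\le0$ and one is negative. So Lemma 4.1(c) gives $\pi_*M_{s,t}=0$ and $R^1\pi_*M_{s,t}$ locally free. For $s\le-1$, (9) gives $M_{s,t}(D_m)=M_{s+1,t-1}$ with restriction $L_{m-1}^{t-1}$ to $D_m$. Here $t-1<0$, so $\pi_*M_{s+1,t-1}=0$, and pushing forward yields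
$$0\to L_{m-1}^{t-1}\to R^1\pi_*M_{s,t}\to R^1\pi_*M_{s+1,t-1}\to0. \tag{11}$$
Go from $(-b,0)$ to $(0,-b)$. The pieces are $L_{m-1}^{-1},\dots,L_{m-1}^{-b}$, and the last quotient is $R^1\pi_*L'^{-b}\cong\rho^*R^1\pi'_*\psi^{-b}$ by (8), to which induction applies. $\square$

*Example.* For $m=2$, $c=2$ the pieces on $X_1=\mathbb P^1$ are $\mathcal O$, $L_1=\mathcal O(1)$, and $\mathrm{Sym}^2V_1\otimes\mathcal O=\mathcal O^3$. The rank is $5$, which is right for degree $4$ on a genus zero fiber.

## 8. Vanishing with one slightly negative exponent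

**Lemma 8.1.** Let $q\ge1$.

(i) If $a\in\mathbb N^m$, then $H^q(X_m,L^a)=0$.

(ii) Let $1\le i\le m$ and $a\in\mathbb Z^m$ with $a_l\ge1$ for $l<i$, $a_l\ge0$ for $l>i$, and $a_i\ge1-q$. Then $H^q(X_m,L^a)=0$.

*Proof.* Induction on $m$. For $m=0$, $X_0$ is a point. For $m=1$, $X_1=\mathbb P^1$ and $L^a=\mathcal O(a_1)$: for $q=1$ we have $a_1\ge0$ in both parts, and for $q\ge2$ there is nothing to show. Let $m\ge2$ and $a=(a',a_m)$.

**Step 1 ($a_m\ge0$: push forward, using $\pi_*$).** By Lemma 7.1(a), $H^q(X_m,L^a)=H^q(X_{m-1},\pi_*L_m^{a_m}\otimes L^{a'})$. By the filtration this vanishes if $H^q(X_{m-1},L^{a'})=0$ and $H^q(X_{m-1},L^{a'+je_k})=0$ for all $j\ge0$, $k\le m-1$. In (i), and in (ii) with $i<m$, this holds by induction, because $a'$ satisfies the hypotheses on $X_{m-1}$ and they are preserved when entries increase. In (ii) with $i=m$ and $a_m\ge0$ we are in case (i).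

**Step 2 ($a_m<0$: push forward, using $R^1\pi_*$, which lowers $q$).** There remains (ii) with $i=m$ and $a_m=-b$, $1\le b\le q-1$. By Lemma 7.1(b),
$$H^q(X_m,L^a)=H^{q-1}(X_{m-1},R^1\pi_*L_m^{-b}\otimes L^{a'}),$$
with $q-1\ge1$ and all $a'_l\ge1$. It suffices that $H^{q-1}(X_{m-1},L^{a'})=0$, which is (i), and that $H^{q-1}(X_{m-1},L^{a'-je_k})=0$ for $1\le j\le b$, $1\le k\le m-1$. The latter is (ii) on $X_{m-1}$ with $k$ in the role of $i$: the other entries are $\ge1$, and $a'_k-j\ge1-b\ge1-(q-1)$. $\square$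

*Example (the bound cannot be lowered here).* Take $m=2$, $a=(1,-1)$, $i=2$, $q=1$, so that $a_2=-1<1-q$. By (11), $R^1\pi_*L_2^{-1}$ is an extension of $\rho^*R^1\pi'_*\psi^{-1}$ by $L_1^{-1}$, and the former is zero since $H^1(\mathbb P^1,\mathcal O(-1))=0$. So $R^1\pi_*L_2^{-1}=L_1^{-1}$, and $H^1(X_2,L^{(1,-1)})=H^0(\mathbb P^1,\mathcal O(1)\otimes\mathcal O(-1))=\mathbb C\ne0$.

## 9. Every section is a polynomial

**Lemma 9.1.** $S^{(m)}_a\to H^0(X_m,L^a)$ is surjective for all $a\in\mathbb N^m$.

*Proof.* Induction on the number of factors; $m=0$ is trivial. Assume the lemma for $X_p$, $p\ge0$; we prove it for $X_{p+1}$. For $1\le r\le p+1$ let $\rho_r:X_p\to X_{r-1}$ be the forgetful map, and $\pi:X_r\to X_{r-1}$. We claim for all $c\ge0$ and $a\in\mathbb N^p$: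
$$\mathcal T(r):\quad \mathrm{Sym}^cV_r\otimes S^{(p)}_a\to H^0\bigl(X_p,\rho_r^*(\pi_*L_r^c)\otimes L^a\bigr)\ \text{ is surjective.}$$
Since $\rho_{p+1}$ is the identity and $H^0(X_{p+1},L^{(a,c)})=H^0(X_p,\pi_*L_{p+1}^c\otimes L^a)$, $\mathcal T(p+1)$ is the lemma for $X_{p+1}$.

**Step 1 (start: $\mathcal T(1)$).** On the point $X_0$, $\pi_*L_1^c=H^0(\mathbb P^1,\mathcal O(c))=\mathrm{Sym}^cV_1$, so $\mathcal T(1)$ follows from the lemma for $X_p$.

**Step 2 (reduce from $E_{s,t}$ to $E_{s-1,t+1}$).** Let $r\ge2$ and assume $\mathcal T(r-1)$. Pull back (10), with $m=r$, to $X_p$ and tensor with $L^a$. Start with a section of $\rho_r^*E_{c,0}\otimes L^a$. Suppose we have a section $\xi$ of $\rho_r^*E_{s,t}\otimes L^a$ with $s\ge1$, $s+t=c$. Its image in $H^0(X_p,L^{a+te_{r-1}})$ comes, by the lemma for $X_p$, from an element of $S_{te_{r-1}}\cdot S_a$, that is, from a combination of products $(w^{(r-1)})^\beta h$ with $|\beta|=t$, $h\in S_a$. By Lemma 6.2 the corresponding combination of the products $(w^{(r)}_r)^s\,w'^\beta h$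 is a section of $\rho_r^*E_{s,t}\otimes L^a$ with the same image. By Lemma 6.1, in $\rho_r^*E_{c,0}\otimes L^a$ this combination is the image of an element of $\mathrm{Sym}^cV_r\otimes S_a$, with $w'_k$ replaced by $w_k^{(r)}$. Subtracting it, we are left with a section of $\rho_r^*E_{s-1,t+1}\otimes L^a$.

**Step 3 (the last piece $E_{0,c}$ is $\mathcal T(r-1)$).** After $c$ reductions we have a section of $\rho_r^*E_{0,c}\otimes L^a$, which by (8) is a section of $\rho_{r-1}^*(\pi_*L_{r-1}^c)\otimes L^a$. By $\mathcal T(r-1)$ and the compatibility in Lemma 6.3, it comes from a combination of $w'^\beta h$ with $|\beta|=c$, $h\in S_a$. By Lemma 6.1 this maps to the image of an element of $\mathrm{Sym}^cV_r\otimes S_a$. So $\mathcal T(r)$ holds. $\square$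

## 10. Koszul syzygies on global sections

Recall that if sections $w_0,\dots,w_i$ generate a line bundle $L_i$, the Koszul complex with terms $\wedge^pV_i\otimes L_i^{-p}$, $0\le p\le i+1$, is an exact complex of sheaves, and stays exact after tensoring with a line bundle. For $i=1$ it is $0\to L_1^{-2}\to V_1\otimes L_1^{-1}\to\mathcal O\to0$.

**Lemma 10.1.** Let $a\in\mathbb N^m$. If $i=1$, or if $2\le i\le m$ with $a_i\ge2$ and $a_l\ge1$ for $l<i$, then
$$\wedge^2V_i\otimes H^0(X_m,L^{a-e_i})\to V_i\otimes H^0(X_m,L^a)\to H^0(X_m,L^{a+e_i})$$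
is exact in the middle. Explicitly: if $f_0,\dots,f_i\in H^0(X_m,L^a)$ and $\sum_lf_lw^{(i)}_l=0$, then $f_l=\sum_kg_{lk}w^{(i)}_k$ with $g_{lk}=-g_{kl}\in H^0(X_m,L^{a-e_i})$.

*Proof.* By Lemma 5.1 the $w^{(i)}_l$ generate $L_i$. So the complex with terms $\wedge^pV_i\otimes L^{a-(p-1)e_i}$, $0\le p\le i+1$, is exact. Let $Z_p$ be the kernel of the differential on the $p$-th term. Then $H^0(Z_1)$ is the kernel of the second map in the lemma, and the sequence $0\to Z_2\to\wedge^2V_i\otimes L^{a-e_i}\to Z_1\to0$ shows that exactness in the middle follows from $H^1(X_m,Z_2)=0$.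

If $i=1$, the complex ends at $p=2$ and $Z_2=0$. If $i\ge2$, $Z_2$ is resolved by the terms $p=3,\dots,i+1$. Breaking this resolution into short exact sequences, $H^1(Z_2)=0$ follows if the $p$-th term has no $H^{p-2}$ for these $p$. With $q=p-2$ this means
$$H^q(X_m,L^{a-(q+1)e_i})=0\qquad(1\le q\le i-1).$$
The $i$-th entry is $a_i-q-1\ge1-q$ because $a_i\ge2$, the entries before it are $\ge1$ and those after it are $\ge0$. So Lemma 8.1(ii) applies. Writing an element of $\wedge^2V_i\otimes H^0$ as an antisymmetric array gives the explicit form. $\square$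

*Example.* For $m=2$, $i=2$, $a=(1,1)$ the only term to control is $H^1(X_2,L^{(1,-1)})$, which is $\mathbb C$ by the example in Section 8. The term $p=2$ has $H^1(X_2,L^{(1,0)})=0$, so the middle homology is $\mathbb C$. The syzygy $(c_0,c_1,0)$ of Section 3 represents a nonzero class in it: otherwise, with lifts $g_{lk}\in V_1$, subtracting $\sum_{l<k} g_{lk}\mu^{(2,3)}_{lk}$ from $G$ would leave coefficients at $x_lx_3$ in $I^{(2)}_{(1,1)}$. This is zero since $I_5=(Q)$, so $c_0w_0+c_1w_1$ would be the zero polynomial, but it is $Q$.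

**Lemma 10.2.** (a) $I^{(m+1)}_{(a,0)}=I^{(m)}_a$ and $I^{(m+1)}_{(a,1)}=I^{(m)}_a\cdot V_{m+1}$ for $m\ge1$ and $a\in\mathbb N^m$.

(b) If $d\in\mathbb N^m$, $d_i\ge2$, and $d_l\ge1$ for $l<i$, then $I^{(m)}_{d+e_i}=V_i\cdot I^{(m)}_d$.

*Proof.* (a) Since $\pi_*\mathcal O=\mathcal O$ and $\pi_*L_{m+1}=V_{m+1}\otimes\mathcal O$ for $\pi:X_{m+1}\to X_m$, we have $H^0(X_{m+1},L^{(a,0)})=H^0(X_m,L^a)$ and $H^0(X_{m+1},L^{(a,1)})=V_{m+1}\otimes H^0(X_m,L^a)$. Apply (7). In the second case, $\sum_kF_kw^{(m+1)}_k$ maps to zero exactly when every $F_k$ does.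

(b) The inclusion $\supseteq$ is clear. Let $F\in I_{d+e_i}$ and write $F=\sum_lw^{(i)}_lF_l$, $F_l\in S_d$ with images $f_l\in H^0(X_m,L^d)$. Then $\sum_lw^{(i)}_lf_l=0$, so $f_l=\sum_kg_{lk}w^{(i)}_k$ as in Lemma 10.1. Lift $g$ to an antisymmetric array $G_{lk}\in S_{d-e_i}$ by Lemma 9.1. Then $F_l-\sum_kG_{lk}w^{(i)}_k\in I_d$ by (7), and since $\sum_{l,k}G_{lk}w^{(i)}_lw^{(i)}_k=0$,
$$F=\sum_lw^{(i)}_l\Bigl(F_l-\sum_kG_{lk}w^{(i)}_k\Bigr)\in V_i\cdot I_d .\qquad\square$$

## 11. Eliminating the last variables: proof of Theorem 1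

The proof is by induction on the number of factors. For one factor, $T_1$ is dense in $\mathbb P^1$, so $I^{(1)}=0=J^{(1)}$.

Assume the theorem for $m\ge1$ factors and let $d=(a,c)\in\mathbb N^{m+1}$ with $a_1\ge1$ and $a_i\ge2$ for $2\le i\le m$. By induction $J^{(m)}_a=I^{(m)}_a$, and $J^{(m)}\subset J^{(m+1)}$. We must show $I^{(m+1)}_{(a,c)}\subset J^{(m+1)}$.

**Step 1 (reduce to $c=2$).** If $c\le1$, Lemma 10.2(a) writes $I^{(m+1)}_{(a,c)}$ as $I^{(m)}_a$ or $I_a^{(m)}\cdot V_{m+1}$, and $I^{(m)}_a=J^{(m)}_a$. If $c\ge3$, Lemma 10.2(b) with $i=m+1$ gives $I^{(m+1)}_{(a,c)}=V_{m+1}\cdot I^{(m+1)}_{(a,c-1)}$, since $c-1\ge2$ and all $a_l\ge1$. So everything follows from $c=2$.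

**Step 2 (turn membership in $I$ into residue conditions).** Let $x_k=w_k^{(m+1)}$ and $F=\sum_{k\le l}F_{kl}x_kx_l\in I^{(m+1)}_{(a,2)}$, $F_{kl}\in S^{(m)}_a$. Let $f_{kl}=f_{lk}$ be the image of $F_{kl}$ in $H^0(X_m,L^a)$. On the interior of $X_m$, with the trivialization by $dt$, it is the function $f_{kl}$ of Section 3. By Lemma 3.1, $f_{kk}=0$ and equations $(4)_k$ hold for $0\le k\le m+1$. A section that vanishes on the interior is zero.

**Step 3 (remove the terms with $x_{m+1},x_m,\dots,x_2$, one index at a time).** We modify $F$ by elements of $J^{(m+1)}$, for $r=m,m-1,\dots,1$ in turn. Suppose $f_{kl}=0$ whenever $\max(k,l)\ge r+2$; for $r=m$ this is vacuous. Then $(4)_{r+1}$ reads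
$$\sum_{l\le r}\frac{f_{l,r+1}}{u_{r+1}-u_l}=\sum_{l\le r}f_{l,r+1}\,w^{(r)}_l=0$$
on the interior, hence in $H^0(X_m,L^{a+e_r})$. Lemma 10.1 with $i=r$ applies, since either $r=1$, or $a_r\ge2$ and $a_l\ge1$ for $l<r$. So $f_{l,r+1}=\sum_{k\le r}g_{lk}w^{(r)}_k$ with $g$ antisymmetric in $H^0(X_m,L^{a-e_r})$. Since $a_r\ge1$, Lemma 9.1 gives antisymmetric lifts $G_{lk}\in S^{(m)}_{a-e_r}$. By (2), the minors of the pair $(r,m+1)$ are
$$\mu_{lk}=(w^{(r)}_l-w^{(r)}_k)x_lx_k+w^{(r)}_kx_lx_{r+1}-w^{(r)}_lx_kx_{r+1}\qquad(l<k\le r).$$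
In $\sum_{l<k}G_{lk}\mu_{lk}$, the coefficient of $x_lx_{r+1}$ collects $G_{lk}w^{(r)}_k$ from the pairs with $k>l$ and $-G_{kl}w^{(r)}_k=G_{lk}w_k^{(r)}$ from the pairs with $k<l$. So it is $\sum_kG_{lk}w^{(r)}_k$. Only $x_0,\dots,x_{r+1}$ occur.

Replace $F$ by $F-\sum_{l<k}G_{lk}\mu_{lk}$, which again lies in $I^{(m+1)}_{(a,2)}$. Now $f_{l,r+1}=0$ for $l\le r$. The coefficients with $\max(k,l)\ge r+2$ are unchanged, and $f_{kk}=0$ still holds because the new $F$ lies in $I^{(m+1)}$. So $f_{kl}=0$ whenever $\max(k,l)\ge r+1$, which is the hypothesis for the next value $r-1$.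

**Step 4 (finish).** After the step $r=1$ only $f_{01}$ can be nonzero, and $(4)_1$ reads $f_{01}/(u_1-u_0)=0$. So all $f_{kl}=0$, which by (7) means that all $F_{kl}\in I^{(m)}_a=J^{(m)}_a$. Hence the modified $F$ lies in $J^{(m+1)}$, and so does the original $F$. This proves the first statement of Theorem 1.

**Step 5 (the multidegree $(2,\dots,2)$ and the ideal of $\Phi$).** For $m=n-3\ge2$ the vector $d=(2,\dots,2)$ satisfies the hypotheses, and $I^{(m)}=I_n$ by Lemma 2.1. So $(J_n)_{(2,\dots,2)}=(I_n)_{(2,\dots,2)}$ for all $n\ge5$. By the Keel–Tevelev theorem quoted in Section 1 (or by Theorem 2(4), proved in Section 12), the ideal of $\Phi(\overline M_{0,n})$ is generated by the Segre relations and the preimages of $(J_n)_{(2,\dots,2)}$. $\square$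

Identity (6) is an instance of Step 3 for $n=6$: in it, $r=2$ contributes the two minors of $(2,3)$, $r=1$ contributes the minor of $(1,3)$, and the remaining coefficients are multiples of $Q$.

## 12. Which multidegrees the minors fill: proof of Theorem 2

**Part (3).** The equality $(J_n)_d=(I_n)_d$ for $d\ge(2,\dots,2)$ is contained in Theorem 1. For the saturation: a product of two generators of $B$ has degree $(2,\dots,2)$, so $B^2I_n$ lies in degrees $\ge(2,\dots,2)$ and $B^2I_n\subset J_n$. Thus $I_n$ is contained in the saturation of $J_n$. Conversely, the saturation of $J_n$ is contained in that of $I_n$, which is $I_n$ by Step 3 of Lemma 2.1. Since $B^2I_n\subset J_n\subset I_n$, the two ideals agree on every chart where a generator of $B$ is inverted, so $J_n$ cuts out $\phi(\overline M_{0,n})$ scheme-theoretically.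

**Part (4).** Raising one entry at a time from $(2,\dots,2)$ to $d$, Lemma 10.2(b) applies at each stage and gives
$$(I_n)_d=S_{d-(2,\dots,2)}(I_n)_{(2,\dots,2)}=S_{d-(2,\dots,2)}(J_n)_{(2,\dots,2)}.$$
Now the generation statement. Repeated use of Lemma 10.2(a) gives $(I_n)_{(1,\dots,1)}=I^{(1)}_1\cdot V_2\cdots V_m=0$; also $(I_n)_0=0$. The ideal of $\Phi(\overline M_{0,n})$ in degree $k$ is the preimage of $(I_n)_{(k,\dots,k)}$. For $k\le1$ it is therefore the degree-$k$ part of the Segre ideal. For $k\ge2$, let $P$ lie in it. Its image lies in $S_{(k-2,\dots,k-2)}(I_n)_{(2,\dots,2)}$. Lift the factors to the Cox ring of $\mathbb P^N$, which is possible by surjectivity. Then $P$ minus a combination of preimages of elements of $(I_n)_{(2,\dots,2)}=(J_n)_{(2,\dots,2)}$ lies in the Segre ideal. So the Segre ideal and these preimages generate.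

**Part (1), "if".** Let $d\ge(1,\dots,1)$ with no $i$, $2\le i\le m-1$, such that $d_i=1$ and $d_{i+1}\ge2$. Let $r\ge2$ be maximal with $d_r\ge2$, and $r=1$ if there is none. Then $d_{r+1}=\dots=d_m=1$ if $r\ge2$, and $d_2=\dots=d_m=1$ if $r=1$. Also $d_2,\dots,d_r\ge2$: otherwise the largest $i$ with $2\le i<r$ and $d_i=1$ would have $d_{i+1}\ge2$. By Lemma 10.2(a),
$$I^{(m)}_d=I^{(r)}_{(d_1,\dots,d_r)}\cdot V_{r+1}\cdots V_m,$$
and $I^{(r)}_{(d_1,\dots,d_r)}=J^{(r)}_{(d_1,\dots,d_r)}$ by Theorem 1. So $I_d=J_d$.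

**Part (1), "only if".** We show more: *if $d\in\mathbb N^m$, $d_1\ge1$, and $d_i=1$, $d_{i+1}=e\ge2$ for some $2\le i\le m-1$, then $J_d\ne I_d$.* This extends the case $n=6$ of Section 3. Write $w=w^{(i)}$, $x=w^{(i+1)}$; since $i\ge2$, $w_2$ exists. Put
$$c_0=-w^{(1)}_1(w_1-w_2),\quad c_1=w^{(1)}_0(w_0-w_2),\quad G=c_0x_0x_{i+1}+c_1x_1x_{i+1}-(c_0+c_1)x_0x_1, \tag{12}$$
of degree $e_1+e_i+2e_{i+1}$.

**Step 1 ($G\in I_n$).** On $T_m$ put $v=u_{i+1}$, $t=u_{i+2}$ and $\Pi=(v-u_0)(v-u_1)(v-u_2)$. As $w_k=1/(v-u_k)$ and $w^{(1)}_k=1/(u_2-u_k)$,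
$$c_0=\frac1{(v-u_1)(v-u_2)}=\frac{v-u_0}\Pi,\qquad c_1=-\frac1{(v-u_0)(v-u_2)}=-\frac{v-u_1}\Pi,\qquad c_0+c_1=\frac{u_1-u_0}\Pi .$$
Moreover $x_k=\frac1{t-u_k}$ for $k\le i$ and $x_{i+1}=\frac1{t-v}$, so $(v-u_k)x_kx_{i+1}=x_{i+1}-x_k$ and $(u_1-u_0)x_0x_1=x_1-x_0$. Hence
$$\Pi\,G=(x_{i+1}-x_0)-(x_{i+1}-x_1)-(x_1-x_0)=0 .$$

**Step 2 (put a multiple of $G$ in degree $d$ and specialize a supposed expression by minors).** Let
$$H=(w^{(1)}_0)^{d_1-1}\prod_{l\ne1,i,i+1}(w^{(l)}_0)^{d_l}\cdot x_{i+1}^{e-2}\,G\in I_d ,$$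
and suppose $H\in J_d$, say $H=\sum(\text{multiplier})\cdot(\text{minor})$ with multihomogeneous multipliers. Set $w^{(l)}=(1,\dots,1)$ for all $l\notin\{1,i,i+1\}$. Minors of pairs $(p,j)$ with $j\notin\{i,i+1\}$ become $0$: here $j\ge2$, so $w^{(j)}=(1,\dots,1)$ and the first row of (1) vanishes. Minors of pairs $(p,i)$ do not occur in degree $d$, because they have degree $2>d_i$ in $w^{(i)}$. There remain the pairs $(p,i+1)$ with $p\le i$.

**Step 3 (compare the coefficients $C_k\in\mathbb C[w^{(1)},w^{(i)}]$ of $x_{i+1}^{e-1}x_k$, $0\le k\le i$).** The minors of $(p,i+1)$ with $p<i$ do not involve $x_{i+1}$ (they use $x_0,\dots,x_{p+1}$), and their multipliers have $x$-degree $e-2$. So they contribute nothing. Multipliers of the minors of $(i,i+1)$ have $w^{(i)}$-degree $0$ and $x$-degree $e-2$. By (2) only their coefficients at $x_{i+1}^{e-2}$, which lie in $\mathbb C[w^{(1)}]$, matter, and the contribution is a combination, with coefficients $\gamma_{kl}\in\mathbb C[w^{(1)}]$, of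
$$w_lx_kx_{i+1}^{e-1}-w_kx_lx_{i+1}^{e-1}.$$
For each of these the sum of ($x_k$-coefficient)$\cdot w_k$ is zero, so $\sum_kC_kw_k=0$ identically. But from $H$ itself,
$$\sum_kC_kw_k=(w^{(1)}_0)^{d_1-1}\bigl(w^{(1)}_0(w_0-w_2)w_1-w^{(1)}_1(w_1-w_2)w_0\bigr)\ne0,$$
since the bracket contains $w^{(1)}_0w_0w_1$ with coefficient $1$. This contradiction shows $H\in I_d\setminus J_d$. The bracket is the minor of the pair $(1,i)$ in columns $0,1$: it vanishes on $T_m$, but it is not the zero polynomial.

**Part (2).** For $n\ge6$ we have $m\ge3$, and the statement just proved applies with $i=2$ and $d=(1,1,2,0,\dots,0)$. So $J_n\ne I_n$. For $n=5$ we have already seen $J_5=I_5$ by hand in Section 3. It also follows from Theorem 1, which for $m=2$ gives $(J_5)_d=(I_5)_d$ whenever $d_1\ge1$; if $d_1=0$, then $(I_5)_d=0$ because $\phi(\overline M_{0,5})$ dominates $\mathbb P^2$. $\square$
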